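
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The largest odd degree of a pseudo-Anosov stretch factor\\ on surfaces with an odd number of punctures}


\begin{abstract}
Let $S$ be the orientable surface of genus $g$ with $n$ punctures, where $n$ and $d=3g-3+n$ are odd and $d\ge 3$. We construct a pseudo-Anosov map on $S$ whose stretch factor has algebraic degree exactly $d$. This settles the one degree left undecided for these surfaces: the odd degrees of stretch factors on $S$ are exactly the odd integers from $3$ to $d$. The construction uses Penner's products of twists along two filling multicurves of $d$ curves each. The curves and twists are arranged so that a $2d\times 2d$ matrix has an invariant subspace of dimension $d$ that contains its Perron--Frobenius eigenvector. The exact degree is then computed by hand for $(g,n)=(1,3)$ and obtained from Hilbert irreducibility in all other cases.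
\end{abstract}

\section{The question and the answer}

Let $S=S_{g,n}$ be the connected orientable surface of genus $g$ with $n$ punctures, and assume $3g-3+n>0$. Its Teichm\"uller space has real dimension $\dim(\mathrm{Teich}(S))=6g-6+2n$; throughout we write
\[
d=3g-3+n=\tfrac12\dim(\mathrm{Teich}(S)).
\]
Let $\mathrm{Mod}(S)$ be the group of isotopy classes of orientation-preserving homeomorphisms of $S$. A class $f\in\mathrm{Mod}(S)$ is \emph{pseudo-Anosov} if it has a representative homeomorphism $\psi$, a number $\lambda>1$ (the \emph{stretch factor}) and a pair of transverse invariant singular measured foliations $\mathcal F^u,\mathcal F^s$ with $\psi(\mathcal F^u)=\lambda\mathcal F^u$ and $\psi(\mathcal F^s)=\lambda^{-1}\mathcal F^s$. The stretch factor is an algebraic integer. Let $D(S)$ be the set of degrees over $\mathbb Q$ of stretch factors of pseudo-Anosov elements of $\mathrm{Mod}(S)$.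

Which degrees can occur? After passing, if necessary, to a double cover on which the foliations become orientable, $\lambda$ and $\lambda^{-1}$ are eigenvalues of one integral matrix, acting on a cohomology group of rank at most $6g-6+2n$. If $\lambda$ has odd degree $\delta\ge3$, then $\lambda$ and $\lambda^{-1}$ are not conjugate (the roots of a self-reciprocal irreducible polynomial of degree at least $2$ fall into pairs $\{\theta,\theta^{-1}\}$). So two distinct irreducible polynomials of degree $\delta$ divide the characteristic polynomial of this matrix, and $\delta\le d$. Section~\ref{sec:upper} gives the details. The question is whether this bound is attained.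

Write $[a,b]_{\mathrm{even}}$ and $[a,b]_{\mathrm{odd}}$ for the sets of even, respectively odd, integers $m$ with $a\le m\le b$ (the empty set if there are none). It is known \cite{Strenner} that if $n$ and $d$ are odd, then $D(S)$ is one of the two sets
\[
[2,2d]_{\mathrm{even}}\cup[3,d]_{\mathrm{odd}}
\qquad\text{or}\qquad
[2,2d]_{\mathrm{even}}\cup[3,d-1]_{\mathrm{odd}} .
\]
For these surfaces the only undecided degree is therefore $d$ itself, and \cite{Strenner} leaves open whether it occurs. We assume $d\ge3$; for $d=1$ the two sets coincide.

\begin{theorem}\label{thm:main}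
For every $(g,n)$ with $n$ odd, $3g-3+n$ odd and $3g-3+n\ge3$, there is a pseudo-Anosov map on $S_{g,n}$ whose stretch factor has degree exactly $3g-3+n$. Hence, by the result quoted above,
\[
D(S_{g,n})=[2,\,6g-6+2n]_{\mathrm{even}}\cup[3,\,3g-3+n]_{\mathrm{odd}}
\]
for all these surfaces.
\end{theorem}

If $n$ and $3g-3+n$ are odd, then $g$ is odd. So the surfaces in question are
\[
(g,n)=(1+2k,\;1+2j),\qquad k,j\ge0,\quad (k,j)\neq(0,0),\qquad d=6k+2j+1 .
\]

\begin{theorem}\label{thm:complement}
\textup{(a)} On $S_{1,3}$ the largest root of $x^3-83x^2+19x-1$ is a stretch factor. For every other pair $(g,n)$ as in Theorem~\ref{thm:main} there is an explicit family of pseudo-Anosov maps $f_t$, $t\in\mathbb Z_{>0}^{\,d-4}$, whose stretch factors have degree at most $d$, with equality for all $t$ outside a thin set.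

\textup{(b)} On any $S_{g,n}$ with $3g-3+n>0$, a stretch factor of odd degree $\delta\ge3$ satisfies $\delta\le3g-3+n$. If equality holds, then all punctures are $1$-prong and all unpunctured singularities are $3$-prong.
\end{theorem}

Part (b) is not used for Theorem~\ref{thm:main}.

\medskip
\noindent\textbf{The idea.} Penner's construction takes two filling multicurves $A,B$ and gives pseudo-Anosov maps whose stretch factors are Perron--Frobenius eigenvalues of matrices acting on $\mathbb R^A\oplus\mathbb R^B$. With $|A|=|B|=d$ the size is $2d$, and one expects a stretch factor of degree $2d$. We arrange that the graph of a rational linear map $R\colon\mathbb R^B\to\mathbb R^A$ is invariant and contains the Perron--Frobenius eigenvector. This cuts the size to $d$.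

The easiest way to get an invariant graph is by exchange: take two copies of a piece of surface, let $A$ and $B$ change roles in the second copy, and twist simultaneously along a curve and its copy. Such a construction uses an even amount of genus and an even number of punctures. Our surfaces have an odd amount of both, so something remains after pairing, and one might suspect a parity obstruction. There is none. What remains is a torus with one puncture and two holes, and on the corresponding surface $S_{1,3}$ there is an invariant graph of a less symmetric kind (Section~\ref{sec:s13}). The general case attaches two copies of a piece $Y$ to this core.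

Section~\ref{sec:tools} recalls the tools, Section~\ref{sec:graph} gives the condition for an invariant graph, and Section~\ref{sec:s13} treats $S_{1,3}$ by hand. Sections~\ref{sec:core}--\ref{sec:assembly} build the curves in general, and Sections~\ref{sec:family}--\ref{sec:irred} compute the degree. Section~\ref{sec:upper} proves Theorem~\ref{thm:complement}(b).

\section{Tools}\label{sec:tools}

We write $T_c$ for the left Dehn twist about $c$ and $i(\cdot,\cdot)$ for the geometric intersection number. A \emph{multicurve} is a set of pairwise disjoint, pairwise non-isotopic, essential, non-peripheral simple closed curves. Two multicurves \emph{fill} $S$ if, in minimal position, all complementary components are open discs or once-punctured open discs. Products of mapping classes are composed from right to left.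

\subsection{Penner's construction}

Let $A,B$ be multicurves that fill $S$. Put
\[
N=(i(a,b))_{a\in A,\,b\in B},\qquad
Q=\begin{pmatrix}0&N\\N^T&0\end{pmatrix},\qquad
M_c=I+\delta_cQ\quad(c\in A\cup B),
\]
where $\delta_c$ is the diagonal matrix unit at $c$. On vectors $x=(x_A,x_B)$ the matrix $M_a$ with $a\in A$ adds $(Nx_B)_a$ to $x_a$, and $M_b$ with $b\in B$ adds $(N^Tx_A)_b$ to $x_b$. All other coordinates stay fixed.

\begin{theorem}[Penner \cite{Penner}]\label{thm:penner}
Let $f$ be a product of twists $T_a$ $(a\in A)$ and $T_b^{-1}$ $(b\in B)$, each occurring at least once. Then $f$ is pseudo-Anosov, and its stretch factor is the Perron--Frobenius eigenvalue of the product of the matrices $M_c$ in the same order.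
\end{theorem}

We call this product of matrices \emph{Penner's matrix} of the product $f$ of twists, and use the same term when not all curves occur. Two remarks will be used.

\emph{Positive eigenvectors.} A nonnegative matrix is \emph{irreducible} if the directed graph of its nonzero entries is strongly connected. If its diagonal is positive as well, some power is positive (it is \emph{primitive}). A primitive matrix has a positive eigenvector, and any eigenvector with positive entries belongs to the spectral radius. If every curve occurs in $f$, Penner's matrix is entrywise at least $I+\sum_c\delta_cQ=I+Q$. Since $A\cup B$ is connected when $A,B$ fill (Lemma~\ref{lem:connected} below), $Q$ is irreducible, so Penner's matrix is primitive. \emph{Hence the stretch factor is the eigenvalue of any positive eigenvector of Penner's matrix.}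

\emph{Order.} When $N$ is invertible, as in all our uses, the order convention is immaterial: $M_c^T=I+Q\delta_c=QM_cQ^{-1}$, so
$(M_{c_1}\cdots M_{c_r})^T=Q\,(M_{c_r}\cdots M_{c_1})\,Q^{-1}$, and the reversed product has the same spectrum.

\subsection{Hilbert irreducibility}

A subset of $\mathbb Q^m$ is \emph{thin} if it lies in a finite union of sets each of which is the zero set of a nonzero polynomial, or the image of the rational points of an irreducible $m$-dimensional variety over $\mathbb Q$ under a dominant map to affine $m$-space of degree at least $2$.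

\begin{theorem}[Hilbert; quantitative form of S.~D.~Cohen, see \cite{Serre}]\label{thm:hilbert}
If $\chi\in\mathbb Q[t_1,\dots,t_m][x]$ is monic in $x$ and irreducible over $\mathbb Q(t)$, then $\chi(x,t)$ is irreducible over $\mathbb Q$ for all $t\in\mathbb Z^m$ outside a thin set. A thin set has $O(X^{m-1/2}\log X)$ integral points with coordinates of absolute value at most $X$; in particular it does not contain $\mathbb Z_{>0}^m$.
\end{theorem}

\subsection{Recognizing filling multicurves}

We shall draw curves and read off the complementary regions. A region has a boundary walk along the curves; its \emph{corners} are the crossings at which the walk turns, counted with multiplicity along the walk. The next two lemmas show that it is enough to count corners.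

Let $\Gamma$ be a finite union of simple closed curves, pairwise transverse or disjoint, in the interior of a surface $W$. We say that an end of a component $C$ of $W\setminus\Gamma$ is \emph{at $\Gamma$} if it is not a puncture of $W$. These ends correspond to the boundary circles that arise when $W$ is cut along $\Gamma$ and lie along $C$.

\begin{lemma}\label{lem:connected}
Let $W$ be connected and $\Gamma\ne\emptyset$ as above. If every component of $W\setminus\Gamma$ has exactly one end at $\Gamma$, then $\Gamma$ is connected.
\end{lemma}

\begin{proof}
The frontier of a component is the image of the boundary walk at its single end at $\Gamma$, so it is connected and lies in one component of $\Gamma$. For a component $X$ of $\Gamma$ let $U_X$ be the union of $X$ and all components of $W\setminus\Gamma$ with frontier in $X$. The sets $U_X$ are open, disjoint and cover $W$, so there is only one.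
\end{proof}

\begin{lemma}\label{lem:fill}
Let each of $A,B$ be a finite nonempty set of pairwise disjoint simple closed curves on a connected surface $S$ of finite type, with curves of $A$ transverse to those of $B$. Suppose that every component of $S\setminus(A\cup B)$ is an open disc or a once-punctured open disc, and that every unpunctured component has at least $4$ corners. Then $A\cup B$ is connected, all curves are essential and non-peripheral, and all $a\in A$, $b\in B$ are in minimal position. If moreover the matrix $N$ of intersection counts is square and invertible, then $A$ and $B$ are multicurves that fill $S$, with intersection matrix $N$.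
\end{lemma}

\begin{proof}
Lemma~\ref{lem:connected} gives connectedness. Call \emph{bigon} an embedded closed unpunctured disc bounded by an arc of a curve of $A$ and an arc of a curve of $B$.

\emph{There are no bigons.} There are only finitely many, so if one exists we may take one, $\mathcal D$, that is minimal under inclusion. A component of $A\cap\operatorname{int}\mathcal D$ that is not a closed curve is an arc. It cannot end in the interior of the $A$-side, since curves of $A$ are simple and disjoint. So its endpoints lie on the closed $B$-side, possibly at a corner if $\mathcal D$ has a reflex angle there. They are distinct: by transversality, at each point of the closed $B$-side at most one branch of $A$ enters $\operatorname{int}\mathcal D$. With the part of the $B$-side between its endpoints the arc bounds a strictly smaller bigon, a contradiction. The same argument with $A$ and $B$ exchanged shows that $(A\cup B)\cap\operatorname{int}\mathcal D$ consists of entire closed curves. These would form a part of $A\cup B$ separated from $\partial\mathcal D$, so by connectedness there are none. Hence $\operatorname{int}\mathcal D$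 is an unpunctured complementary component with two corners, contrary to hypothesis.

\emph{Essential and non-peripheral.} Let $c\in A$; by connectedness $c$ meets $B$. If $c$ bounded a disc or a once-punctured disc, an arc of $B$ in it would cut off an unpunctured disc, which is a bigon. The same holds for $c\in B$.

\emph{Minimal position.} By the bigon criterion, two transverse simple closed curves are in minimal position if and only if they form no bigon.

\emph{Last assertion.} Now $N$ consists of geometric intersection numbers. Two isotopic curves in $A$ would give equal rows, two isotopic curves in $B$ equal columns. Both are excluded by invertibility.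
\end{proof}

\section{Invariant graphs}\label{sec:graph}

Let $A,B$ be filling multicurves with $|A|=|B|$ and intersection matrix $N$. Let $R\colon\mathbb R^B\to\mathbb R^A$ be a rational matrix and $\iota(z)=(Rz,z)$ the parametrization of its graph. When do twists preserve the graph? The twists along a single curve change only one of $x_A,x_B$, so they do not. We group twists in blocks instead. One lemma covers all blocks in this paper.

\begin{lemma}\label{lem:graph}
Suppose $\Omega:=N^TR$ is symmetric. Let $A=A_0\sqcup A_1$ and $B=B_0\sqcup B_1$ be such that $R$ is block diagonal, $R=\mathrm{diag}(R_0,R_1)$ with $R_i\colon\mathbb R^{B_i}\to\mathbb R^{A_i}$. Let $N_0$ be the $A_0\times B_0$ block of $N$, and let $D_0=\mathrm{diag}(d_a)_{a\in A_0}$, $E_0=\mathrm{diag}(e_b)_{b\in B_0}$ have positive integral entries. If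
\begin{equation}\label{eq:riccati}
(R_0-D_0N_0)\,E_0\,R_0^T=D_0 ,
\end{equation}
then Penner's matrix of
$\;\prod_{a\in A_0}T_a^{d_a}\prod_{b\in B_0}T_b^{-e_b}\;$
maps $\iota(z)$ to $\iota(z+\hat E\,\Omega z)$ for all $z\in\mathbb R^B$, where $\hat E=\mathrm{diag}(E_0,0)$.
\end{lemma}

\begin{proof}
Write $z=(z_0,z_1)$. Start from $x=(Rz,z)$. The twists along $B_0$ act first. They leave $x_A=Rz$ fixed and replace $z$ by $z'=z+\hat EN^TRz=z+\hat E\Omega z$. Only $z_0$ changes. Since $\Omega=\Omega^T=R^TN$ and $R$ is block diagonal,
\[
z_0'-z_0=E_0(\Omega z)_{B_0}=E_0R_0^T(Nz)_{A_0}.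
\]
The twists along $A_0$ then change only $x_{A_0}$, which becomes
\[
x_{A_0}'=R_0z_0+D_0(Nz')_{A_0}=R_0z_0+D_0(Nz)_{A_0}+D_0N_0(z_0'-z_0).
\]
Therefore
\[
R_0z_0'-x_{A_0}'=(R_0-D_0N_0)(z_0'-z_0)-D_0(Nz)_{A_0}
=\bigl[(R_0-D_0N_0)E_0R_0^T-D_0\bigr](Nz)_{A_0}=0 .
\]
As $x_{A_1}=R_1z_1=R_1z_1'$ has not changed, the result is $(Rz',z')$.
\end{proof}

The hypothesis that $\Omega$ is symmetric makes the $B_0$-increment depend only on $(Nz)_{A_0}$, the same vector that drives the $A_0$-twists. This is what makes the two comparable.

\medskip
\noindent\textbf{How it is used.} Let $f$ be a product of blocks as in Lemma~\ref{lem:graph}, with the same $R$ and various $(A_0,B_0)$, in which every curve of $A\cup B$ occurs. Let $P$ be the product of the corresponding matrices $I+\hat E\Omega$ in the same order. Then $\iota P=\Pi\,\iota$, where $\Pi$ is Penner's matrix of $f$. \emph{If $P$ has a positive eigenvector $z$ with $Rz$ positive, then $\iota(z)$ is a positive eigenvector of $\Pi$, and the stretch factor of $f$ is the eigenvalue of $z$.} So it is an eigenvalue of the rational $|B|\times|B|$ matrix $P$.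

\medskip
\noindent\textbf{The simplest block: exchange.} Take $A_0=\{a\}$ and $B_0=\{b\}$ with $a,b$ disjoint, so $N_0=0$, and $R_0=1$, $D_0=E_0=1$. Then \eqref{eq:riccati} reads $1=1$. So if $\Omega$ is symmetric and $R$ pairs $a$ with $b$ by a diagonal block $1$, the product $T_aT_b^{-1}$ preserves the graph.

\begin{remark}\label{rem:quadratic}
What does \eqref{eq:riccati} mean for a single block with $N_0\ne0$? Let $A_0=A$, $B_0=B$, drop the index $0$, and put $F=I+EN^TR$. The lemma gives $RF=R+DNF$. Multiplying by $EN^T$ from the left we get $(F-I)F=(F-I)+EN^TDNF$, that is,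
\[
(F-I)^2=EN^TDN\,F .
\]
So an eigenvalue $\lambda\ne0$ of $F$ gives the eigenvalue $\mu=\lambda+\lambda^{-1}-2$ of the integral matrix $EN^TDN$. Given $\mu$, the number $\lambda$ is a root of $\lambda^2-(\mu+2)\lambda+1$, which one expects to be irreducible over $\mathbb Q(\mu)$; then $\lambda$ has twice the degree of $\mu$. If $\mu$ has degree $d=|B|$, the existence of $R$ forces $\lambda\in\mathbb Q(\mu)$, so the discriminant $\mu(\mu+4)$ is a square in $\mathbb Q(\mu)$. For $d=1$ this never happens: $\mu$ is a positive integer and $(\mu+1)^2<\mu(\mu+4)<(\mu+2)^2$. The next section shows that it does happen for $d=3$.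
\end{remark}

\section{The smallest case: the torus with three punctures}\label{sec:s13}

Let $T=(\mathbb R/6\mathbb Z)^2$, and let
\[
p_1=(3.5,3),\qquad p_2=(5,3),\qquad p_3=(1,3).
\]
On $T\setminus\{p_1,p_2,p_3\}=S_{1,3}$, where $d=3$, consider the curves of Figure~\ref{fig:s13}:
\begin{gather*}
a_1=\{x=0\},\quad a_2=\{x=2\},\quad a_3=\{x=4\},\\
b_1=\{y=0\},\quad b_2=\partial\bigl([3.2,5.4]\times[2,4]\bigr),\quad b_3=\partial\bigl([0.2,5.8]\times[1,5]\bigr).
\end{gather*}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[very thick] (0,0)--(0,6) (2,0)--(2,6) (4,0)--(4,6) (6,0)--(6,6);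
\draw[thick,dashed] (0,0)--(6,0) (0,6)--(6,6);
\draw[thick,dashed] (0.2,1) rectangle (5.8,5);
\draw[thick,dashed] (3.2,2) rectangle (5.4,4);
\fill (3.5,3) circle (2.2pt) node[below] {$p_1$};
\fill (5,3) circle (2.2pt) node[below] {$p_2$};
\fill (1,3) circle (2.2pt) node[below] {$p_3$};
\node[above] at (0,6) {$a_1$};
\node[above] at (2,6) {$a_2$};
\node[above] at (4,6) {$a_3$};
\node[above] at (6,6) {$a_1$};
\node[left] at (0,0) {$b_1$};
\node[above] at (1.1,1) {$b_3$};
\node[above] at (4.5,2) {$b_2$};
\end{tikzpicture}
\caption{The curves on $S_{1,3}$. Opposite sides of the square are identified. The curves $a_1,a_2,a_3$ of $A$ are solid, the curves $b_1,b_2,b_3$ of $B$ are dashed, and the dots are the three punctures.}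
\label{fig:s13}
\end{figure}

The complementary regions are as follows; we list their edges in order.
\begin{itemize}
\item $0<x<2$: a hexagon $b_1,a_2,b_3,a_2,b_1,a_1$; a bigon $b_3,a_2$ containing $p_3$.
\item $2<x<4$: two squares $a_2,b_1,a_3,b_3$; a hexagon $a_2,b_3,a_3,b_2,a_3,b_3$; a bigon $b_2,a_3$ containing $p_1$.
\item $4<x<6$: a bigon $a_3,b_2$ containing $p_2$; a square $a_3,b_2,a_3,b_3$; a hexagon $a_3,b_1,a_1,b_1,a_3,b_3$.
\end{itemize}
All are discs or once-punctured discs, and the unpunctured ones have at least $4$ corners. With rows $(a_1,a_2,a_3)$ and columns $(b_2,b_3,b_1)$ the matrix of intersection counts is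
\[
N=\begin{pmatrix}0&0&1\\0&2&1\\2&2&1\end{pmatrix},\qquad \det N=-4 .
\]
By Lemma~\ref{lem:fill}, $A=\{a_1,a_2,a_3\}$ and $B=\{b_1,b_2,b_3\}$ are filling multicurves with intersection matrix $N$. Put
\[
R=\begin{pmatrix}1&2&1\\2&3&2\\2&4&\frac52\end{pmatrix},\qquad D=2I,\qquad E=\mathrm{diag}(2,2,8).
\]
Then
\[
R-DN=\begin{pmatrix}1&2&-1\\2&-1&0\\-2&0&\frac12\end{pmatrix},\qquad
(R-DN)E=\begin{pmatrix}2&4&-8\\4&-2&0\\-4&0&4\end{pmatrix}.
\]
The products of the rows of the last matrix with the rows $(1,2,1)$, $(2,3,2)$, $(2,4,\frac52)$ of $R$ are
\[
(2+8-8,\;4+12-16,\;4+16-20),\quad(4-4,\;8-6,\;8-8),\quad(-4+4,\;-8+8,\;-8+10),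
\]
so $(R-DN)ER^T=2I=D$, which is \eqref{eq:riccati}. Also
\[
N^TR=\begin{pmatrix}4&8&5\\8&14&9\\5&9&\frac{11}2\end{pmatrix}
\]
is symmetric. By Lemma~\ref{lem:graph} (with $A_0=A$, $B_0=B$) Penner's matrix of
\[
f=T_{a_1}^2T_{a_2}^2T_{a_3}^2\,T_{b_2}^{-2}T_{b_3}^{-2}T_{b_1}^{-8}
\]
preserves the graph of $R$ and acts on it as $F=I+K$, where
\begin{equation}\label{eq:K}
K=EN^TR=\begin{pmatrix}8&16&10\\16&28&18\\40&72&44\end{pmatrix}.
\end{equation}
The trace of $K$ is $80$. Its principal $2\times2$ minors are $224-256=-32$, $352-400=-48$ and $1232-1296=-64$, with sum $-144$. Its determinant is $8(-64)-16(704-720)+10(1152-1120)=64$. So $\det(\kappa-K)=\kappa^3-80\kappa^2-144\kappa-64$, and with $\kappa=x-1$,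
\begin{equation}\label{eq:q}
\det(x-I-K)=q(x):=x^3-83x^2+19x-1 .
\end{equation}
A rational root of $q$ would be $\pm1$, but $q(1)=-64$ and $q(-1)=-104$. So $q$ is irreducible over $\mathbb Q$. Since $F$ and $R$ are positive, the positive eigenvector $z$ of $F$ has $Rz>0$. By Section~\ref{sec:graph} the stretch factor of $f$ is the spectral radius of $F$, the largest root of $q$. Its degree is $3=d$. This proves Theorems~\ref{thm:main} and~\ref{thm:complement}(a) for $S_{1,3}$.

\section{The core: three curves become four}\label{sec:core}

From now on $(k,j)\notin\{(0,0),(0,1)\}$.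

\subsection{The plan}

We shall replace the puncture $p_2$ of $S_{1,3}$ by a surface $Y$ of genus $k$ with $j$ punctures and one boundary circle, and $p_3$ by a second copy $\bar Y$ of $Y$. The result has genus $1+2k$ and $1+2j$ punctures. In $Y$ we put curves $\alpha$ belonging to $A$ and curves $\beta$ belonging to $B$. In $\bar Y$ we put their copies with the roles exchanged: $\bar\alpha\in B$ and $\bar\beta\in A$. The pairs $(\alpha,\bar\alpha)$ and $(\bar\beta,\beta)$ are disjoint and give exchange blocks.

For the whole to fill, the core curves must enter $Y$ and $\bar Y$. From now on $A_0,B_0$ are the core curves and $R_0$ is the block of $R$ on the core. Let $\Delta\ni p_2$ and $\bar\Delta\ni p_3$ be the discs to be replaced. Suppose that $v_b$ strands of $b\in B_0$ cross $\Delta$, that $w_a$ strands of $a\in A_0$ cross $\bar\Delta$, and that all these strands continue parallel to an arc $s\subset Y$, respectively to its copy $\bar s\subset\bar Y$. If $\alpha$ meets $s$ in $u_\alpha$ points, the core interacts with the pairs $(\alpha,\bar\alpha)$ through blocks $uv^T$ and $wu^T$ of $N$. The corresponding blocks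 of $\Omega=N^TR$ are $vu^T$ and $uw^TR_0$. So $\Omega$ can be symmetric only if
\begin{equation}\label{eq:coupling}
v=R_0^Tw .
\end{equation}
This says where $\Delta$ and $\bar\Delta$ have to be placed.

There is one more constraint, a count. The pairs from $Y$ will number $2r+1$ with $r=3k-2+j$, and $d=2r+5$. With three core curves on each side we would be one short. The remedy is to use two parallel copies $a_2',a_2''$ of $a_2$ and $b_3',b_3''$ of $b_3$. On $S_{1,3}$ nothing changes: $T_{a_2}^2=T_{a_2'}T_{a_2''}$ and $T_{b_3}^{-2}=T_{b_3'}^{-1}T_{b_3''}^{-1}$. On the new surface $\Delta$ and $\bar\Delta$ will separate the copies.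

\subsection{The matrices}

Order $A_0=(a_1,a_2',a_2'',a_3)$ and $B_0=(b_2,b_3',b_3'',b_1)$, and put
\[
N_0=\begin{pmatrix}0&0&0&1\\0&2&2&1\\0&2&2&1\\2&2&2&1\end{pmatrix},\quad
R_0=\begin{pmatrix}1&2&2&1\\1&2&1&1\\1&1&2&1\\2&4&4&\frac52\end{pmatrix},\quad
\begin{aligned}D_0&=\mathrm{diag}(2,1,1,2),\\E_0&=\mathrm{diag}(2,1,1,8).\end{aligned}
\]

\begin{proposition}\label{prop:core}
Let $G=N_0^TR_0$, $\nu=(0,1,-1,0)^T$, $w=e_2=(0,1,0,0)^T$ and $v=R_0^Te_2=(1,2,1,1)^T$.
\begin{enumerate}
\item[\textup{(a)}] $(R_0-D_0N_0)E_0R_0^T=D_0$.
\item[\textup{(b)}] $G$ is symmetric with positive entries, $E_0G$ is integral, $\operatorname{rank}G=3$, and $\ker G$ is spanned by $\nu$.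
\item[\textup{(c)}] $\nu\cdot v=1$ and $GE_0v\ne0$.
\item[\textup{(d)}] $\det(x-I-E_0G)=(x-1)\,q(x)$ with $q$ as in \eqref{eq:q}.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) With $\rho=R_0-D_0N_0$ we have
\[
\rho=\begin{pmatrix}1&2&2&-1\\1&0&-1&0\\1&-1&0&0\\-2&0&0&\frac12\end{pmatrix},\qquad
\rho E_0=\begin{pmatrix}2&2&2&-8\\2&0&-1&0\\2&-1&0&0\\-4&0&0&4\end{pmatrix}.
\]
Multiplying by the rows of $R_0$, we find the rows of $\rho E_0R_0^T$:
\begin{align*}
&(2+4+4-8,\;2+4+2-8,\;2+2+4-8,\;4+8+8-20)=(2,0,0,0),\\
&(2-2,\;2-1,\;2-2,\;4-4)=(0,1,0,0),\\
&(2-2,\;2-2,\;2-1,\;4-4)=(0,0,1,0),\\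
&(-4+4,\;-4+4,\;-4+4,\;-8+10)=(0,0,0,2).
\end{align*}

(b) The rows of $G$ are twice the fourth row of $R_0$; twice the sum of the last three rows (two times); and the sum of all rows:
\[
G=\begin{pmatrix}4&8&8&5\\8&14&14&9\\8&14&14&9\\5&9&9&\frac{11}2\end{pmatrix},\qquad
E_0G=\begin{pmatrix}8&16&16&10\\8&14&14&9\\8&14&14&9\\40&72&72&44\end{pmatrix}.
\]
Clearly $G\nu=0$. Deleting row and column $3$ of $G$ leaves the determinant $4(77-81)-8(44-45)+5(72-70)=2$, so $\operatorname{rank}G=3$.

(c) $\nu\cdot v=2-1=1$. Since $E_0v=(2,2,1,8)^T$, the first entry of $GE_0v$ is $8+16+8+40=72$.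

(d) $E_0G$ kills $\nu$. On the quotient by $\nu$, with coordinates $x_{b_2}$, $x_{b_3'}+x_{b_3''}$, $x_{b_1}$, it acts by the matrix $K$ of \eqref{eq:K}; the second row of $K$ comes from the sum of the two middle rows of $E_0G$. So $\det(\kappa-E_0G)=\kappa\det(\kappa-K)$, and \eqref{eq:q} gives the claim with $\kappa=x-1$.
\end{proof}

The matrices $N_0$ and $G$ are singular because copies of a curve give equal rows and columns. The equation $\nu\cdot v=1$ says that strands across $\Delta$ distinguish $b_3'$ from $b_3''$. This will restore invertibility.

\subsection{The picture}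

We now realize these numbers. On $T$ take $a_1,a_3,b_1,b_2$ as in Section~\ref{sec:s13} and
\begin{gather*}
a_2'=\{x=2\},\quad a_2''=\{x=3\},\quad b_3'=\partial\bigl([0.2,5.8]\times[1,5]\bigr),\quad b_3''=\partial\bigl([0.4,5.6]\times[1.5,4.5]\bigr),\\
\Delta=[4.9,5.1]\times[2.9,7.25]\ \ (y\bmod 6),\qquad \bar\Delta=[0.9,2.6]\times[2.9,3.1].
\end{gather*}
The intersection counts are those of $N_0$, and $\Delta\ni p_2$, $\bar\Delta\ni p_3$ are disjoint closed discs (Figure~\ref{fig:core}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!40] (4.9,2.9) rectangle (5.1,6);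
\fill[gray!40] (4.9,0) rectangle (5.1,1.25);
\fill[gray!40] (0.9,2.9) rectangle (2.6,3.1);
\draw (4.9,6)--(4.9,2.9)--(5.1,2.9)--(5.1,6);
\draw (4.9,0)--(4.9,1.25)--(5.1,1.25)--(5.1,0);
\draw (0.9,2.9) rectangle (2.6,3.1);
\draw[very thick] (0,0)--(0,6) (2,0)--(2,6) (3,0)--(3,6) (4,0)--(4,6) (6,0)--(6,6);
\draw[thick,dashed] (0,0)--(6,0) (0,6)--(6,6);
\draw[thick,dashed] (0.2,1) rectangle (5.8,5);
\draw[thick,dashed] (0.4,1.5) rectangle (5.6,4.5);
\draw[thick,dashed] (3.2,2) rectangle (5.4,4);
\fill (3.5,3) circle (1.8pt) node[below] {$p_1$};
\node[above] at (0,6) {$a_1$};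
\node[above] at (2,6) {$a_2'$};
\node[above] at (3,6) {$a_2''$};
\node[above] at (4,6) {$a_3$};
\node[above] at (6,6) {$a_1$};
\node[left] at (0,0) {$b_1$};
\node[below] at (1.1,1) {$b_3'$};
\node[above] at (1.1,1.5) {$b_3''$};
\node[above] at (4.4,2) {$b_2$};
\node at (4.6,3.2) {$\Delta$};
\node at (1.4,3.4) {$\bar\Delta$};
\end{tikzpicture}
\caption{The core on the torus (opposite sides identified). Solid: $A_0$. Dashed: $B_0$. The shaded disc $\Delta$ starts inside $b_2$, runs up through the top side of the square, and ends between the bottom sides of $b_3'$ and $b_3''$. The shaded disc $\bar\Delta$ crosses $a_2'$ only. The puncture $p_1$ remains; $\Delta$ and $\bar\Delta$ will be replaced by $Y$ and $\bar Y$.}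
\label{fig:core}
\end{figure}

The disc $\Delta$ is disjoint from $A_0$. Going upward it is crossed by five horizontal strands, of $b_2$, $b_3''$, $b_3'$, $b_1$, $b_3'$ in this order. It ends at $y=7.25\equiv1.25$, between $b_3'$ and $b_3''$. So the numbers of strands of $b_2,b_3',b_3'',b_1$ across $\Delta$ are the entries of $v=(1,2,1,1)^T$. The disc $\bar\Delta$ is disjoint from $B_0$ and is crossed by exactly one strand, of $a_2'$, so $w=e_2$. Condition \eqref{eq:coupling} is satisfied.

\begin{lemma}\label{lem:regions}
All components of $T\setminus(\{p_1\}\cup\Delta\cup\bar\Delta\cup A_0\cup B_0)$ are discs, apart from one disc punctured at $p_1$. If $\partial\Delta$ counts as an $A$-edge and $\partial\bar\Delta$ as a $B$-edge, the edges of each component alternate between $A$ and $B$, and every unpunctured component has at least $4$ corners.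
\end{lemma}

\begin{proof}
We list the components by their edges.
\begin{itemize}
\item $0<x<2$. Outside $b_3'$: a hexagon $b_1,a_2',b_3',a_2',b_1,a_1$. Between $b_3'$ and $b_3''$: a square $b_3',a_2',b_3'',a_2'$. Inside $b_3''$, where $\bar\Delta$ enters through $a_2'$: a square $b_3'',a_2',\partial\bar\Delta,a_2'$.
\item $2<x<3$. In the bands $0<y<1$, $1<y<1.5$, $4.5<y<5$, $5<y<6$: four squares. For $1.5<y<4.5$, where $\bar\Delta$ enters through $a_2'$: a hexagon $a_2',\partial\bar\Delta,a_2',b_3'',a_2'',b_3''$.
\item $3<x<4$. In the same four bands: four squares. Inside $b_3''$ and outside $b_2$: a hexagon $a_2'',b_3'',a_3,b_2,a_3,b_3''$. Inside $b_2$: a bigon $b_2,a_3$ containing $p_1$.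
\item $4<x<6$, inside $b_2$, where $\Delta$ enters from the top: a square $a_3,b_2,\partial\Delta,b_2$.
\item $4<x<6$, between $b_2$ and $b_3''$, a square which $\Delta$ crosses once: two squares $a_3,b_2,\partial\Delta,b_3''$.
\item $4<x<6$, between $b_3''$ and $b_3'$, a square which $\Delta$ crosses once at the top and into which its tip enters at the bottom: a square $a_3,b_3'',\partial\Delta,b_3'$ on the upper left, and a hexagon $\partial\Delta,b_3',\partial\Delta,b_3',a_3,b_3''$, in which the second $\partial\Delta$ is the tip.
\item $4<x<6$, outside $b_3'$, a hexagon which $\Delta$ crosses twice, once above and once below $b_1$: two squares $a_3,b_1,\partial\Delta,b_3'$ on the left, and a hexagon $\partial\Delta,b_1,a_1,b_1,\partial\Delta,b_3'$ on the right. \qedhere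
\end{itemize}
\end{proof}

\section{The piece $Y$}\label{sec:Y}

\subsection{Pants decompositions with invertible intersection matrix}

\begin{lemma}\label{lem:pants}
Let $\Sigma=S_{h,m}$ with $\chi(\Sigma)<0$. There are pants decompositions $A_\Sigma,B_\Sigma$ of $\Sigma$ whose (square) intersection matrix is invertible (empty if $\Sigma=S_{0,3}$). If $3h-3+m\ge1$, every essential non-peripheral simple closed curve has positive intersection number with some curve of $A_\Sigma\cup B_\Sigma$.
\end{lemma}

\begin{proof}
We use induction on $3h-3+m$, the number of curves of a pants decomposition. For $S_{0,3}$ there is nothing to do, and for $S_{1,1}$ we take two curves meeting once. Otherwise cut $\Sigma$ along a separating curve $\delta$ into $\Sigma_1,\Sigma_2$: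
\begin{itemize}
\item if $h\ge1$, then $\chi(\Sigma)\le-2$; take $\Sigma_1=S_{1,1}$ and $\Sigma_2=S_{h-1,m+1}$, so that $\chi(\Sigma_2)=\chi(\Sigma)+1<0$;
\item if $h=0$, then $m\ge4$; take $\Sigma_1=S_{0,3}$ and $\Sigma_2=S_{0,m-1}$.
\end{itemize}
Both pieces have negative Euler characteristic. So $\delta$ is essential and non-peripheral, and curves with this property in $\Sigma_i$ keep it in $\Sigma$. Let $A_i,B_i$ be as in the lemma for $\Sigma_i$, in minimal position, with matrices $N_i$.

The component $X$ of $\Sigma\setminus(A_1\cup A_2)$ containing $\delta$ consists of two pairs of pants glued along $\delta$, so it is a four-holed sphere. Let $\delta'\subset X$ be a simple closed curve meeting $\delta$ in two points, with intersection number $2$ in $X$. A bigon in $\Sigma$ between $\delta$ and $\delta'$ would be disjoint from $A_1\cup A_2$, since $A_1\cup A_2$ misses its boundary and a disc contains no essential curve. It would then lie in $X$, which is impossible. So $i(\delta',\delta)=2$ in $\Sigma$. Likewise a bigon in $\Sigma$ between curves of $\Sigma_i$ would be disjoint from $\delta$ and lie in $\Sigma_i$,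 so intersection numbers in $\Sigma_i$ are unchanged in $\Sigma$.

Put $A_\Sigma=A_1\cup A_2\cup\{\delta'\}$ and $B_\Sigma=B_1\cup B_2\cup\{\delta\}$. Each consists of disjoint curves, and in this order the matrix of geometric intersection numbers is
\[
\begin{pmatrix}N_1&0&0\\0&N_2&0\\ *&*&2\end{pmatrix},
\]
which is invertible. Its rows are nonzero and distinct, and so are its columns. So the curves of $A_\Sigma$, and those of $B_\Sigma$, are essential, non-peripheral and pairwise non-isotopic. Their number is $3h-3+m$ in each case (the pieces contribute $1+(3h-5+m)$, respectively $0+(m-4)$, and we add one). So they are pants decompositions.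

For the last statement, an essential non-peripheral curve that can be isotoped off $A_\Sigma$ is isotopic to a component of $A_\Sigma$, and the row of that component is nonzero.
\end{proof}

\subsection{Curves and an arc in $Y$}

Let $Y$ be the surface of genus $k$ with $j$ punctures and one boundary circle $\gamma$. Then $\operatorname{int}Y\cong S_{k,j+1}$ has Euler characteristic $1-2k-j$. This is negative exactly because $(k,j)\notin\{(0,0),(0,1)\}$. Put
\[
r=3k-2+j\ge0,
\]
the number of curves of a pants decomposition of $\operatorname{int}Y$. Give $Y$ a hyperbolic metric with cusps at the punctures and $\gamma$ geodesic. Let $A_Y,B_Y$ be as in Lemma~\ref{lem:pants} for $\operatorname{int}Y$, realized by closed geodesics. No curve lies in both, since it would have a zero row. So curves of $A_Y$ and $B_Y$ are transverse and in minimal position.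

Let $P$ be the pair of pants of $Y\setminus B_Y$ that contains $\gamma$. Let $s\subset P$ be the essential simple arc from $\gamma$ to $\gamma$, realized as a simple geodesic arc orthogonal to $\gamma$. Thus $s\cap B_Y=\emptyset$. Since $A_Y$ is disjoint from $\gamma$, the geodesic $s$ is not contained in a curve of $A_Y$, so $s$ is transverse to $A_Y$.

\emph{The arc $s$ is not homotopic into $\gamma$ rel endpoints in $Y$.} Indeed, $\pi_1(P)$ is free on elements $c_1,c_2$ going around the other two ends, with $\gamma=c_1c_2$, and it injects into $\pi_1(Y)$. Closing up $s$ by a suitable arc of $\gamma$ gives $c_1$, after a suitable choice of orientations. If $s$ were homotopic into $\gamma$ rel endpoints, then $c_1$ would be a power of $c_1c_2$, which is false in the abelianization of $\pi_1(P)$.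

Put $A_Y^+=A_Y\cup\{\gamma\}$. For $\alpha\in A_Y^+$ and $\beta\in B_Y$ let
\[
u_\alpha=\#(\alpha\cap s)\quad(\text{so }u_\gamma=2),\qquad m_{\alpha\beta}=i(\alpha,\beta)\quad(\text{so }m_{\gamma\beta}=0).
\]

\begin{lemma}\label{lem:Y}
\begin{enumerate}
\item[\textup{(a)}] The $(r+1)\times(r+1)$ matrix $[\,u\,|\,m\,]$ is invertible.
\item[\textup{(b)}] Let $r\ge1$ and $\Gamma=A_Y\cup B_Y$. The components of $Y\setminus\Gamma$ are discs, once-punctured discs and one annulus containing $\gamma$. The set $\Gamma$ is connected; that is, the graph on $A_Y\cup B_Y$ with an edge for each $m_{\alpha\beta}>0$ is connected. Some $\alpha\in A_Y$ has $u_\alpha>0$.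
\item[\textup{(c)}] Every component of $Y\setminus(A_Y^+\cup B_Y\cup s)$ is a disc or a once-punctured disc. Its edges alternate between the types $A_Y^+$ and $B_Y\cup s$, and every unpunctured component has at least $4$ corners (corners at $s\cap\gamma$ included).
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The row of $\gamma$ is $(2,0,\dots,0)$, and the remaining minor is the invertible intersection matrix of $A_Y$ and $B_Y$.

(b) Let $C$ be a component of $Y\setminus\Gamma$, and let $c\subset C$ be a simple closed curve parallel to an end of $C$ at $\Gamma$. It is disjoint from $A_Y\cup B_Y$, so by Lemma~\ref{lem:pants} it is inessential or peripheral in $\operatorname{int}Y$. Hence one side $V$ of $c$ in $Y$ is a disc, a once-punctured disc, or an annulus with other boundary $\gamma$. Since $V$ has this form, every simple closed curve in it is inessential or peripheral, so $V$ contains no curve of $\Gamma$. Now $\Gamma$ is disjoint from $c$, so the side of $c$ on which the chosen end of $C$ lies contains an entire curve of $\Gamma$. So $V$ is the other side. It is connected and disjoint from $\Gamma$, so it lies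 in $C$. Thus $C$ is the union of $V$ and an annulus at the chosen end: it is a disc, a once-punctured disc or an annulus containing $\gamma$, and has only one end at $\Gamma$. By Lemma~\ref{lem:connected}, $\Gamma$ is connected. Since the curves are in minimal position, $\alpha$ and $\beta$ meet exactly when $m_{\alpha\beta}>0$, so the graph is connected. If $u_\alpha=0$ for all $\alpha\in A_Y$, then $s$ would lie in the annulus containing $\gamma$ and be homotopic into $\gamma$ rel endpoints, a contradiction.

(c) If $r=0$, then $(k,j)=(0,2)$ and $s$ separates $Y$ into two once-punctured bigons, each with one edge on $\gamma$ and one on $s$. Let $r\ge1$. By (b), $s$ meets $\Gamma$. So its first and last segments run from $\gamma$ to the other end of the annulus around $\gamma$. Cutting this annulus along the first segment gives a disc. Every other segment of $s$ is an arc with both ends on the boundary of a disc or once-punctured disc, and cuts it into discs and once-punctured discs.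

There are no triple points, because $s\cap B_Y=\emptyset$. Every crossing involves one strand of each type. So the edges of each component alternate and its number of corners is even. All edges are geodesic and all interior angles $\theta_i$ lie in $(0,\pi)$. For an unpunctured disc, Gauss--Bonnet gives $\sum_i(\pi-\theta_i)=2\pi+\text{area}>2\pi$, so there are more than $2$ corners, hence at least $4$.
\end{proof}

Replacing $s$ by several parallel copies only adds squares to the components in (c).

\section{Assembling the surface}\label{sec:assembly}

Let $\bar Y$ be a second copy of $Y$, and write $\bar c$ for the copy in $\bar Y$ of an object $c$ in $Y$. Set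
\[
S=\Bigl(T\setminus\bigl(\{p_1\}\cup\operatorname{int}\Delta\cup\operatorname{int}\bar\Delta\bigr)\Bigr)\cup_{\partial\Delta=\gamma}Y\;\cup_{\partial\bar\Delta=\bar\gamma}\bar Y .
\]
Whatever the gluing homeomorphisms, $Y$ and $\bar Y$ can be oriented so that $S$ is oriented. The genus of $S$ is $1+2k$ and it has $1+2j$ punctures, so $S=S_{g,n}$.

In $Y$ take five parallel copies $s^1,\dots,s^5$ of $s$, where $s^i$ joins $P^i$ to $Q^i$. Since $Y$ is orientable, their endpoints occur on $\gamma$ in the cyclic order $P^1,\dots,P^5,Q^5,\dots,Q^1$. The endpoints of the five strands across $\Delta$ form the same pattern on $\partial\Delta$ (go up along one side and down along the other). So we can glue such that the $i$-th strand across $\Delta$ is replaced by $s^i$. Likewise the strand of $a_2'$ across $\bar\Delta$ is replaced by $\bar s$. The resulting closed curves keep their names. Put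
\[
A=A_0\cup A_Y^+\cup\bar B_Y,\qquad B=B_0\cup\bar A_Y^+\cup B_Y .
\]
In particular $\gamma\in A$ and $\bar\gamma\in B$. Each of $A,B$ consists of disjoint simple closed curves: the curves of $B_Y$ are disjoint from $s$, so $B_0$ is disjoint from $B_Y$ and $A_0$ from $\bar B_Y$; moreover $\Delta\cap A_0=\emptyset$ and $\bar\Delta\cap B_0=\emptyset$. The count announced in Section~\ref{sec:core} comes out right:
\[
|A|=|B|=4+(r+1)+r=2r+5=6k+2j+1=d .
\]

\medskip
\noindent\textbf{Intersection counts.} Order $A=(A_0;\,\alpha;\,\bar\beta)$ and $B=(B_0;\,\bar\alpha;\,\beta)$ with $\alpha\in A_Y^+$, $\beta\in B_Y$. The matrix of intersection counts is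
\begin{equation}\label{eq:N}
N=\begin{pmatrix}N_0&e_2u^T&0\\uv^T&0&m\\0&m^T&0\end{pmatrix}.
\end{equation}
Indeed, $A_0\cap B_0$ lies outside the two discs and has not changed. A curve $\alpha$ meets each copy of $s$ in $u_\alpha$ points, and $b\in B_0$ contains $v_b$ copies. The curve $\bar\alpha$ meets $\bar s\subset a_2'$ in $u_\alpha$ points. The curves $\alpha,\beta$, as well as $\bar\beta,\bar\alpha$, meet in $m_{\alpha\beta}$ points. All other pairs lie in different pieces.

\medskip
\noindent\textbf{The graph.} Let $R=\mathrm{diag}(R_0,I,I)\colon\mathbb R^B\to\mathbb R^A$, where the identity blocks pair $\alpha$ with $\bar\alpha$ and $\bar\beta$ with $\beta$. Since $R_0^Te_2=v$ and $G=N_0^TR_0$ is symmetric,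
\begin{equation}\label{eq:Omega}
\Omega:=N^TR=\begin{pmatrix}G&vu^T&0\\uv^T&0&m\\0&m^T&0\end{pmatrix}=\Omega^T\ge0 .
\end{equation}

\begin{proposition}\label{prop:fill}
$\Omega$ and $N$ are invertible, and $A,B$ are multicurves that fill $S$ with intersection matrix $N$.
\end{proposition}

\begin{proof}
Let $\Omega(z_0,y,y')=0$. The middle rows give $[\,u\,|\,m\,]\binom{v\cdot z_0}{y'}=0$, so $v\cdot z_0=0$ and $y'=0$ by Lemma~\ref{lem:Y}(a). The last rows give $m^Ty=0$. Multiplying the first rows $Gz_0+v(u\cdot y)=0$ by $\nu^T$ and using $\nu^TG=0$ and $\nu\cdot v=1$, we get $u\cdot y=0$. So $[\,u\,|\,m\,]^Ty=0$ and $y=0$. Then $Gz_0=0$, so $z_0=c\nu$ for some $c$, and $0=v\cdot z_0=c$. Thus $\Omega=N^TR$ is invertible, and so is $N$.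

Since $\gamma\in A$ and $\bar\gamma\in B$, the components of $S\setminus(A\cup B)$ are those of Lemma~\ref{lem:regions} together with the components in $Y$ and in $\bar Y$, the latter with the two types exchanged. By Lemmas~\ref{lem:regions} and~\ref{lem:Y}(c) all are discs or once-punctured discs, and the unpunctured ones have at least $4$ corners. Lemma~\ref{lem:fill} applies.
\end{proof}

\section{The maps $f_t$}\label{sec:family}

We index the coordinates of $\mathbb R^B$ by $B_0$ and by $\mathcal C:=A_Y^+\cup B_Y$, where $\alpha\in A_Y^+$ stands for the coordinate $\bar\alpha$. Let $\delta_c=e_ce_c^T$ be the diagonal matrix unit at $c\in\mathcal C$, and $\hat E=\mathrm{diag}(E_0,0,0)$. Put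
\[
h_\alpha=T_\alpha T_{\bar\alpha}^{-1},\qquad h_\beta=T_{\bar\beta}T_\beta^{-1},\qquad
f_0=T_{a_1}^2T_{a_2'}T_{a_2''}T_{a_3}^2\;T_{b_2}^{-2}T_{b_3'}^{-1}T_{b_3''}^{-1}T_{b_1}^{-8}.
\]
Lemma~\ref{lem:graph} applies to each of them, with the pair of subsets of $A$ and $B$ taken to be $(\{\alpha\},\{\bar\alpha\})$, $(\{\bar\beta\},\{\beta\})$ and the core $(A_0,B_0)$, respectively. Indeed, $\Omega$ is symmetric and $R$ is block diagonal for each of these splittings. Condition \eqref{eq:riccati} holds for $h_\alpha$ and $h_\beta$ because $\alpha,\bar\alpha$ and $\bar\beta,\beta$ are disjoint (exchange blocks), and for $f_0$ by Proposition~\ref{prop:core}(a). So these maps preserve the graph of $R$ and act on it as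
\[
I+\delta_\alpha\Omega,\qquad I+\delta_\beta\Omega,\qquad F_0:=I+\hat E\,\Omega ,
\]
respectively. These matrices are nonnegative and integral, since $E_0G$ is integral and $u,v,m$ are integral.

The $h_\alpha$ commute with each other, being products of twists along disjoint curves, and so do the $h_\beta$. By \eqref{eq:Omega}, $\Omega_{\alpha\alpha'}=0$ and $\Omega_{\beta\beta'}=0$ for all $\alpha,\alpha'\in A_Y^+$ and $\beta,\beta'\in B_Y$. So $\delta_\alpha\Omega\,\delta_{\alpha'}\Omega=0$ and $\delta_\beta\Omega\,\delta_{\beta'}\Omega=0$; in particular $(I+\delta_c\Omega)^{t}=I+t\,\delta_c\Omega$ for $c\in\mathcal C$. For $t=(t_c)_{c\in\mathcal C}$, which are $2r+1=d-4\ge1$ parameters, put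
\[
f_t=f_0\prod_\alpha h_\alpha^{t_\alpha}\prod_\beta h_\beta^{t_\beta},\qquad
P(t)=F_0\prod_\alpha(I+t_\alpha\delta_\alpha\Omega)\prod_\beta(I+t_\beta\delta_\beta\Omega).
\]

\begin{proposition}\label{prop:eigen}
For $t\in\mathbb Z_{>0}^{d-4}$ the map $f_t$ is pseudo-Anosov, and its stretch factor is an eigenvalue of the integral $d\times d$ matrix $P(t)$. In particular its degree is at most $d$.
\end{proposition}

\begin{proof}
Every curve of $A$ is twisted positively and every curve of $B$ negatively, so $f_t$ is pseudo-Anosov by Theorem~\ref{thm:penner}. The matrix $\Omega\ge0$ is irreducible: $G>0$; the coordinate $\gamma$ is joined to $B_0$ since $u_\gamma=2$ and $v>0$; and if $r\ge1$, the graph on $A_Y\cup B_Y$ is connected and joined to $B_0$ by Lemma~\ref{lem:Y}(b). Moreover $P(t)\ge I+\mathrm{diag}(E_0,t)\,\Omega$. So $P(t)$ is primitive and has a positive eigenvector $z$. As $R_0>0$, also $Rz>0$, and Section~\ref{sec:graph} gives the claim.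
\end{proof}

\section{The degree is exactly $d$}\label{sec:irred}

\begin{theorem}\label{thm:irred}
The polynomial $\chi(x,t)=\det(x-P(t))\in\mathbb Q[t][x]$ is irreducible over $\mathbb Q(t)$.
\end{theorem}

Since $\chi$ is monic of degree $d$ in $x$, Theorem~\ref{thm:hilbert} then shows that $\chi(x,t)$ is irreducible over $\mathbb Q$ for all $t\in\mathbb Z_{>0}^{d-4}$ outside a thin set, and that such $t$ exist. For them the stretch factor of $f_t$ has degree exactly $d$. Together with Section~\ref{sec:s13} this proves Theorems~\ref{thm:main} and~\ref{thm:complement}(a).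

The difficulty is that we know the characteristic polynomial explicitly only at $t=0$, where it is far from irreducible. What helps is that each parameter enters $P(t)$ through a single term of rank one. We use this to force all parameters into one factor. The other factor is then constant in $t$, so it divides $\chi(x,0)$, which leaves two candidates to exclude.

\begin{proof}[Proof of Theorem~\ref{thm:irred}]
Suppose $\chi=\chi_1\chi_2$ with both factors of positive degree in $x$. By Gauss's lemma we may take $\chi_1,\chi_2\in\mathbb Q[t][x]$, monic in $x$. For each $c$ we can write $P(t)=X+t_cX'$ with $X'$ of rank at most one and $X,X'$ not involving $t_c$. Hence $\chi$ has degree at most $1$ in $t_c$, and each $t_c$ occurs in at most one of $\chi_1,\chi_2$.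

\medskip
\noindent\textbf{Step 1: all parameters occur, and in the same factor.}

\emph{If $m_{\alpha\beta}>0$, then $t_\alpha$ and $t_\beta$ occur in the same factor.} The coefficient of $x^{d-1}$ in $\chi$ is $-\operatorname{tr}P(t)$, and it is the sum of the second-highest coefficients of $\chi_1$ and $\chi_2$. The coefficient of the monomial $t_\alpha t_\beta$ in $\operatorname{tr}P(t)$ is
\[
\operatorname{tr}(F_0\,\delta_\alpha\Omega\,\delta_\beta\Omega)\ge\operatorname{tr}(\delta_\alpha\Omega\,\delta_\beta\Omega)=m_{\alpha\beta}^2>0,
\]
because $F_0\ge I$ and everything is nonnegative. So $t_\alpha t_\beta$ occurs in $\chi_1$ or in $\chi_2$.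

\emph{If $\alpha\in A_Y$ and $u_\alpha>0$, then $t_\gamma$ and $t_\alpha$ occur in the same factor.} Set all other parameters to $0$. As $\Omega_{\gamma\alpha}=0$, $P=F_0(I+t_\gamma\delta_\gamma\Omega+t_\alpha\delta_\alpha\Omega)$. Put $M=(x-F_0)^{-1}F_0$ and $g_{cc'}=e_c^T\,\Omega M\,e_{c'}$ for $c,c'\in\{\gamma,\alpha\}$. Dividing $\chi=\det(x-P)$ by $\chi(x,0)=\det(x-F_0)$ leaves $\det\bigl(I-M(t_\gamma\delta_\gamma+t_\alpha\delta_\alpha)\Omega\bigr)$, which reduces to a $2\times2$ determinant:
\[
\frac{\chi}{\chi(x,0)}=1-t_\gamma g_{\gamma\gamma}-t_\alpha g_{\alpha\alpha}+t_\gamma t_\alpha\,(g_{\gamma\gamma}g_{\alpha\alpha}-g_{\gamma\alpha}g_{\alpha\gamma}).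
\]
Now $M=\sum_{i\ge1}x^{-i}F_0^i$. Since $\Omega F_0=\Omega+\Omega\hat E\Omega$ and $\Omega_{cc'}=0$, the coefficient of $x^{-1}$ in $g_{cc'}$ is $u_cu_{c'}\,v^TE_0v>0$. So all four $g_{cc'}$ are nonzero, and $t_\gamma$ and $t_\alpha$ both occur in $\chi$. If they occurred in different factors, the right-hand side would have the form $(1+\xi t_\gamma)(1+\eta t_\alpha)$ with $\xi,\eta\in\mathbb Q(x)$. Comparing coefficients, we would get $g_{\gamma\alpha}g_{\alpha\gamma}=0$, a contradiction.

If $r=0$, the only parameter is $t_\gamma$, and it occurs because $\chi/\chi(x,0)=1-t_\gamma g_{\gamma\gamma}$ with $g_{\gamma\gamma}\ne0$ as above. If $r\ge1$, the two kinds of links connect all of $\mathcal C$ by Lemma~\ref{lem:Y}(b). So all parameters occur in one factor, say $\chi_1$, and $\chi_2\in\mathbb Q[x]$ divides $\chi(x,t)$ for all $t$. In particular $\chi_2$ divides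
\[
\chi(x,0)=\det(x-F_0)=(x-1)^{d-4}\det(x-I-E_0G)=(x-1)^{d-3}q(x),
\]
where we used that $F_0$ is block upper triangular, and Proposition~\ref{prop:core}(d). So $\chi_2$ is divisible by $x-1$ or by the irreducible polynomial $q$.

\medskip
\noindent\textbf{Step 2: $x-1$ does not divide $\chi_2$.} Let $t=(1,\dots,1)$ and suppose $P(t)z=z$. The factors
\[
\prod_\beta(I+\delta_\beta\Omega)=I+\sum_\beta\delta_\beta\Omega,\qquad \prod_\alpha(I+\delta_\alpha\Omega)=I+\sum_\alpha\delta_\alpha\Omega,\qquad F_0=I+\hat E\Omega,
\]
applied in this order, change only the coordinates in $B_Y$, in $A_Y^+$ and in $B_0$, respectively. These sets are disjoint, so no change can be undone later and each one vanishes: first $(\Omega z)_\beta=0$ for all $\beta$, then $(\Omega z)_\alpha=0$ for all $\alpha$, then $E_0(\Omega z)_{B_0}=0$. Hence $\Omega z=0$, and $z=0$ by Proposition~\ref{prop:fill}. So $\chi(1,t)\ne0$ for this $t$, and $x-1\nmid\chi_2$.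

\medskip
\noindent\textbf{Step 3: $q$ does not divide $\chi_2$.} Let all parameters except $t_\gamma$ be $0$. Then
\[
\chi=\chi(x,0)-t_\gamma\,\psi(x),\qquad \psi=e_\gamma^T\,\Omega\,\mathrm{adj}(x-F_0)\,F_0\,e_\gamma .
\]
Let $\theta$ be a root of $q$. Since $q$ is irreducible, $q(1)\ne0$ and $q(0)\ne0$, $\theta$ is a simple eigenvalue of $F_0$ and $\theta\ne0,1$. A right eigenvector $\zeta$ satisfies $(\theta-1)\zeta=\hat E\Omega\zeta$, so $\zeta=(\zeta_0,0,0)$ with $E_0G\zeta_0=(\theta-1)\zeta_0$. The row $\zeta^T\Omega$ is nonzero, since $\Omega$ is invertible, and is a left eigenvector: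
\[
\zeta^T\Omega F_0=\zeta^T\Omega+(\hat E\Omega\zeta)^T\Omega=\theta\,\zeta^T\Omega .
\]
The adjugate at a simple eigenvalue is a nonzero matrix annihilated by $\theta-F_0$ from both sides, so $\mathrm{adj}(\theta-F_0)=\kappa_0\,\zeta\,\zeta^T\Omega$ with $\kappa_0\neq0$. Therefore
\[
\psi(\theta)=\kappa_0\,\theta\,(e_\gamma^T\Omega\zeta)(\zeta^T\Omega e_\gamma)=\kappa_0\,\theta\,u_\gamma^2\,(v\cdot\zeta_0)^2 .
\]
Suppose $v\cdot\zeta_0=0$. Choosing $\zeta_0$ with entries in $\mathbb Q(\theta)$, we see that the same holds for the three conjugate eigenvectors. Their eigenvalues under $E_0G$, the conjugates of $\theta-1$, are distinct and nonzero, so they span the image of the rank-$3$ matrix $E_0G$. Then $v^TE_0G=0$, that is, $GE_0v=0$, contrary to Proposition~\ref{prop:core}(c). So $\psi(\theta)\ne0$, and $\chi(\theta,t)=-t_\gamma\psi(\theta)\ne0$ whenever $t_\gamma\ne0$. Hence $q\nmid\chi_2$.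

\medskip
Both candidates are excluded, so there is no such factorization.
\end{proof}

\section{The upper bound for odd degrees}\label{sec:upper}

We prove Theorem~\ref{thm:complement}(b). Let $\lambda$ be a stretch factor on $S=S_{g,n}$ of odd degree $\delta\ge3$. If $\lambda$ and $\lambda^{-1}$ were conjugate, the root set of the minimal polynomial of $\lambda$ would be closed under inversion. Having odd cardinality, it would contain $1$ or $-1$, which is impossible. So the minimal polynomials of $\lambda$ and $\lambda^{-1}$ are distinct, both of degree $\delta$. Any integral matrix with both eigenvalues $\lambda$ and $\lambda^{-1}$ therefore has size at least $2\delta$.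

Let $\psi$ be the pseudo-Anosov representative and $M$ the closed surface obtained by filling in the punctures. The two foliations are the horizontal and vertical foliations of a quadratic differential on $M$, in which a $k_p$-prong point $p$ is a zero of order $k_p-2$ (a simple pole if $k_p=1$).

\emph{Orientable foliations.} The quadratic differential is then the square of a nonzero holomorphic $1$-form on $M$. Its real and imaginary parts have nonzero classes in $H^1(M;\mathbb R)$. They are eigenvectors of $\psi^*$ with eigenvalues $\pm\lambda^{\pm1}$, and the signs for the two foliations agree because $\psi$ preserves orientation. So $\lambda$ and $\lambda^{-1}$ are eigenvalues of $\psi^*$ or of $-\psi^*$ on $H^1(M;\mathbb Z)$, which has rank $2g$. Hence $3\le\delta\le g$, and $g<3g-3+n$.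

\emph{Non-orientable foliations.} Let $\hat M\to M$ be the orientation double cover, branched over the $o$ singularities or punctures with an odd number of prongs, and let $\hat g$ be the genus of $\hat M$. By Riemann--Hurwitz, $2\hat g=4g-2+o$. So the anti-invariant part of $H^1(\hat M;\mathbb Z)$ under the deck transformation has rank $2\hat g-2g=2g-2+o$. The foliations lift to the real and imaginary parts of an anti-invariant nonzero holomorphic $1$-form, so their classes are nonzero. A lift of $\psi$ commutes with the deck transformation and multiplies these classes by $\pm\lambda^{\pm1}$, with the same sign for both as before. Composing the lift with the deck transformation if necessary, we get the eigenvalues $\lambda$ and $\lambda^{-1}$. So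
\[
2\delta\le2g-2+o .
\]
Write $o=o_p+o_z$, where $o_p$ counts punctures and $o_z$ unpunctured points. The Euler--Poincar\'e formula, summed over all singularities and punctures, gives
\[
4-4g=\sum_p(2-k_p)\le o_p-o_z .
\]
Indeed, odd-prong punctures contribute at most $1$, unpunctured odd-prong points at most $-1$, and even-prong points at most $0$. Hence $o\le2o_p+4g-4\le2n+4g-4$, and
\[
2\delta\le6g-6+2n .
\]
If equality holds, then $o_p=n$ and every term is extremal. So every puncture is $1$-prong, every unpunctured odd-prong point is $3$-prong, and there are no even-prong singularities, since an unpunctured one has at least $4$ prongs and contributes at most $-2$. The orientable case gave strict inequality, so this completes the proof. \qed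

\begin{thebibliography}{9}
\bibitem{Penner} Penner, Trans. AMS 310 (1988), Theorem 3.1 and its proof.
\bibitem{Serre} Serre, \emph{Lectures on the Mordell--Weil Theorem}, \S\S 9, 13.
\bibitem{Strenner} Bal\'azs Strenner, ``Algebraic degrees of pseudo-Anosov stretch factors'', arXiv:1506.06412 (2015).
\end{thebibliography}

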